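
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{corollary}[theorem]{Corollary}
\theoremstyle{definition}
\newtheorem{example}[theorem]{Example}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}

\title{Torsion in the second lower central series quotient\\ of a free associative algebra over $\mathbb Z$}


\begin{abstract}
Let $A$ be the free associative ring on $n$ generators, and let $B_2=L_2/L_3$, where $L_2=[A,A]$ and $L_3=[A,[A,A]]$. We prove a conjecture of Bhupatiraju, Etingof, Jordan, Kuszmaul and Li describing the multigraded abelian group $B_2$ by integral polynomial differential forms of odd degree: one-forms modulo closed forms, and forms of degree $3,5,\dots$ modulo exact forms. In particular the torsion of $B_2$ is isomorphic to the odd integral de Rham cohomology in degrees at least $3$. We also determine the group in each multidegree, give generators of its torsion, and treat arbitrary commutative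 coefficient rings.
\end{abstract}

\section{Introduction}

\subsection{The question}
Let $A=A_n(\mathbb Z)$ be the free associative algebra over $\mathbb Z$ on $x_1,\dots,x_n$. Its lower central series is $L_1=A$, $L_{i+1}=[A,L_i]$, where $[X,Y]$ denotes the additive subgroup spanned by all $[a,b]=ab-ba$ with $a\in X$, $b\in Y$. Put $B_i=L_i/L_{i+1}$. Everything is graded by multidegree $m\in\mathbb Z_{\ge0}^n$, and $B_i[m]$ denotes the component of multidegree $m$.

The group $B_1=A/[A,A]$ is free abelian, with basis the words in the generators up to rotation. The next quotient, $B_2$, is spanned by the classes of the commutators $[a,b]$, and such a class is $0$ whenever $a$ or $b$ is itself a commutator. It can have torsion. For three generators $x,y,z$ and positive integers $q,r,s$, consider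
\[
T(s,q,r)=\text{ the class of }\ [z,\;x^{q-1}y^{r-1}z^{s-1}[x,y]\,]\ \text{ in } B_2(A_3(\mathbb Z))[q,r,s].
\]
Does this element have finite order, is the order exactly $\gcd(q,r,s)$, and what is the torsion of $B_2$ in general?

The natural language for the answer is that of differential forms. Let
\[
\Omega^k=\Omega^k(\mathbb Z^n)=\mathbb Z[x_1,\dots,x_n]\otimes\Lambda^k(\mathbb Z\,dx_1\oplus\dots\oplus\mathbb Z\,dx_n),
\]
with the de Rham differential $d$ and with $\deg x_i=\deg dx_i=e_i$. Let $\Omega^k_{cl}$ and $\Omega^k_{ex}$ be the closed and the exact $k$-forms, and $H^k(\Omega(\mathbb Z^n))=\Omega^k_{cl}/\Omega^k_{ex}$. Over $\mathbb Z$ this cohomology is not zero in positive degrees: $x\,dx$ is closed, but only $2x\,dx=d(x^2)$ is exact.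

\subsection{Which answer one would guess}
In Section~\ref{sec:forms} we use a ring homomorphism $\varphi$ from $A$ to even differential forms over $\mathbb Q$, with a deformed product, which sends $x_i$ to $x_i$ and $[a,b]$ to $d\varphi(a)\,d\varphi(b)$ and kills $L_3$. Thus it maps $B_2$ to exact even forms. Every element of $L_2$ is a sum of commutators $[a,x_i]$ with generators, and
\[
[a,x_i]\longmapsto d\varphi(a)\,dx_i=d\bigl(\varphi(a)\,dx_i\bigr).
\]
This map cannot see torsion, since forms over $\mathbb Q$ are torsion free; for instance $T(s,q,r)$ goes to a form of degree at least $4$ in three variables, which is $0$. The remedy is to remember the odd form $\varphi(a)\,dx_i$ itself and not only its differential. Two kinds of relations then appear.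
\begin{itemize}
\item The elements of $L_3$ must be divided out. They contribute exact forms of degree at least $3$.
\item An element of $L_2$ can be written as $\sum[a_i,x_i]$ in several ways. The ambiguity comes from the identities $[u^{k-1},u]=0$ for words $u$. To leading order these contribute the one-forms $u^{k-1}du=\frac1k d(u^k)$, with $u$ read as a commutative monomial. These are closed, but in general not exact over $\mathbb Z$.
\end{itemize}
So one expects one-forms modulo \emph{closed} forms, and forms of degree $3,5,\dots$ modulo \emph{exact} forms. This is the conjecture of \cite{BEJKL}, which we prove.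

\begin{theorem}\label{thm:A}
For every $n$ there is an isomorphism of multigraded abelian groups
\[
B_2(A_n(\mathbb Z))\;\cong\;\Omega^1(\mathbb Z^n)/\Omega^1_{cl}(\mathbb Z^n)\;\oplus\;\bigoplus_{i\ge1}\Omega^{2i+1}(\mathbb Z^n)/\Omega^{2i+1}_{ex}(\mathbb Z^n).
\]
Hence the torsion of $B_2(A_n(\mathbb Z))$ is isomorphic to $\bigoplus_{k=1}^{\lfloor (n-1)/2\rfloor}H^{2k+1}(\Omega(\mathbb Z^n))$. For $q,r,s\ge1$ the torsion of $B_2(A_3(\mathbb Z))[q,r,s]$ is cyclic, generated by $T(s,q,r)$, which has order exactly $\gcd(s,q,r)$.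
\end{theorem}

The proof gives more. For $a\in\mathbb Z_{\ge0}^n$ let $x^a=x_1^{a_1}\cdots x_n^{a_n}\in A$ be the ordered monomial, and for a subset $J$ of $\{1,\dots,n\}$ let $1_J=\sum_{j\in J}e_j$.

\begin{theorem}\label{thm:B}
Let $m\in\mathbb Z_{\ge0}^n$ have $\rho$ nonzero entries, with greatest common divisor $g$, and let $\Bbbk$ be a commutative ring.
\begin{enumerate}
\item[(1)] $B_2(A_n(\Bbbk))\cong B_2(A_n(\mathbb Z))\otimes\Bbbk$. If $\rho\ge2$, then
\[
B_2(A_n(\Bbbk))[m]\cong\Bbbk^{2^{\rho-2}}\oplus(\Bbbk/g\Bbbk)^{2^{\rho-2}-1};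
\]
if $\rho\le1$, this group is $0$. In particular $B_2(A_n(\mathbb Z))[m]\cong\mathbb Z^{2^{\rho-2}}\oplus(\mathbb Z/g)^{2^{\rho-2}-1}$ for $\rho\ge2$. So torsion occurs in multidegree $m$ if and only if $\rho\ge3$ and $g>1$, and then its exponent is exactly $g$.
\item[(2)] The torsion of $B_2(A_n(\mathbb Z))[m]$ is generated by the classes of
\[
\tau_J=\sum_{i\in\operatorname{supp}(m)\setminus J}\frac{m_i}{g}\,\bigl[x^{m-e_i-1_J}[x_{j_1},x_{j_2}]\cdots[x_{j_{2h-1}},x_{j_{2h}}],\,x_i\bigr],
\]
where $J=\{j_1<\dots<j_{2h}\}\subseteq\operatorname{supp}(m)$ and $h\ge1$.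
\end{enumerate}
\end{theorem}

For example, over a field of prime characteristic $p$ (including $p=2$) and for $\rho\ge2$, the dimension of $B_2[m]$ is $2^{\rho-2}$ if $p\nmid g$ and $2^{\rho-1}-1$ if $p\mid g$.

\subsection{What has to be overcome}
The heuristic above hides three difficulties. First, $\varphi$ involves factors $\frac12$, while we want a result over $\mathbb Z$ that includes all $2$-torsion. A normalizing factor makes everything integral; it turns the odd form into a count of inversions of words. Second, we need to know that the odd form loses nothing: what it kills must already be a consequence of $L_3$. This is a purely noncommutative argument (Section~\ref{sec:F}). Third, $\varphi(a)$ has components in all even degrees, so the relations coming from $[u^{k-1},u]=0$ are not one-forms but carry tails of degree $3,5,\dots$; these tails could destroy torsion. Section~\ref{sec:Z} shows that, modulo exact forms, one unipotent automorphism removes all of them at once.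

\subsection{Conventions}\label{ssec:conv}
``Word'' means monomial in $A$, and $V=\bigoplus_i\mathbb Zx_i$. For a word $b=x_{j_1}\cdots x_{j_N}$ put $b_{<k}=x_{j_1}\cdots x_{j_{k-1}}$ and $b_{>k}=x_{j_{k+1}}\cdots x_{j_N}$. The symbol $x^a$ means the ordered monomial in $A$, and the commutative monomial when it is a coefficient of a form.

Let $\Lambda$ be the exterior algebra over $\mathbb Z$ on $\xi_1,\dots,\xi_n$, where $\xi_i$ stands for $dx_i/x_i$, and let $\Lambda_{\mathbb Q}=\Lambda\otimes\mathbb Q$. Products in $\Lambda$ are written by juxtaposition, $\xi_I=\xi_{i_1}\cdots\xi_{i_k}$ for $I=\{i_1<\dots<i_k\}$, and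
\[
\Lambda^{odd}=\bigoplus_{i\ge0}\Lambda^{2i+1},\qquad \Lambda^{+}=\bigoplus_{i\ge1}\Lambda^{2i}.
\]
For $l\in\mathbb Z^n$ let $\mu_l=\sum_i l_i\xi_i\in\Lambda^1$. If all $m_i\ge1$, then $\Omega^k[m]=x^m\Lambda^k$, because $x^m\xi_I=x^{m-1_I}dx_I$, and $d(x^m\alpha)=x^m\mu_m\alpha$ for $\alpha\in\Lambda$. So $d$ becomes left multiplication by $\mu_m$.

Even elements of $\Lambda_{\mathbb Q}$ are central, and $e^\theta=\sum_j\theta^j/j!$ is a finite sum for $\theta\in\Lambda^2_{\mathbb Q}$, with $e^{\theta+\theta'}=e^\theta e^{\theta'}$. We use two rules constantly.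
\begin{itemize}
\item \emph{Absorption.} Since $\nu^2=0$ for $\nu\in\Lambda^1_{\mathbb Q}$, in a product $e^\theta\lambda$ with $\lambda$ divisible by $\nu$ all summands of $\theta$ divisible by $\nu$ may be dropped.
\item \emph{Integrality.} If $\theta\in\Lambda^2$ then $\theta^j/j!\in\Lambda^{2j}$: write $\theta=\sum_rc_r\theta_r$ with $c_r\in\mathbb Z$ and distinct monomials $\theta_r=\xi_a\xi_b$, which commute and have square $0$; then $\theta^j/j!=\sum_{r_1<\dots<r_j}c_{r_1}\theta_{r_1}\cdots c_{r_j}\theta_{r_j}$. Hence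
\begin{equation}\label{eq:integral}
e^{t\theta}\in1+t\Lambda^{+}\qquad(\theta\in\Lambda^2,\ t\in\mathbb Z).
\end{equation}
\end{itemize}

\emph{Reduction.} In multidegree $m$, both sides of Theorem~\ref{thm:A} involve only the variables in $\operatorname{supp}(m)$, and both are $0$ for $m=0$. Whenever a multidegree $m$ is fixed in the proofs, we therefore assume that all $m_i\ge1$ and that $n\ge1$, relabeling the variables in $\operatorname{supp}(m)$ in increasing order.

\section{A presentation of $B_2$}\label{sec:pres}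

To write $[a,b]$ through commutators with generators, move the letters of $b$ around one at a time, for example $[a,xy]=[ya,x]+[ax,y]$. The bookkeeping for this takes place in the free abelian group $P=A\otimes V$. We write $a\,dx_i$ for $a\otimes x_i$, of multidegree $\deg a+e_i$, and set
\[
\beta:P\to A,\qquad\beta(a\,dx_i)=[a,x_i].
\]
For $a\in A$ and a word $b=x_{j_1}\cdots x_{j_N}$ let
\[
aDb=\sum_{k=1}^N(b_{>k}\,a\,b_{<k})\,dx_{j_k}\in P\qquad(D1=0),
\]
extended bilinearly. In particular $aDx_i=a\,dx_i$. Separating the letters of $b$ from those of $c$ gives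
\begin{equation}\label{eq:leibniz}
aD(bc)=(ca)Db+(ab)Dc .
\end{equation}
Define two subgroups of $P$:
\begin{align*}
K&=\operatorname{span}\{[p,q]Db:\ p,q,b\text{ words}\},\\
Z&=\operatorname{span}\{u^{k-1}Du:\ u\text{ a nonempty word},\ k\ge1\}.
\end{align*}

\begin{proposition}\label{prop:pres}
One has $\beta(aDb)=[a,b]$, $\beta(P)=L_2$, $\beta(K)=L_3$ and $\ker\beta=Z$. Hence
\[
B_2\cong P/(K+Z).
\]
\end{proposition}

\begin{proof}
Let $b$ be a word of length $N$ and $G_k=b_{>k}\,a\,x_{j_1}\cdots x_{j_k}$ for $k\ge1$, and $G_0=ba$; then $G_N=ab$. The $k$-th term of $\beta(aDb)$ is $b_{>k}ab_{<k}x_{j_k}-x_{j_k}b_{>k}ab_{<k}=G_k-G_{k-1}$, and the sum telescopes to $ab-ba$. This gives $\beta(P)=L_2$ and $\beta(K)=\operatorname{span}\{[[p,q],b]\}=L_3$.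

To find $\ker\beta$, identify the part of $P$ of total degree $N$ with $V^{\otimes N}$ via $a\,dx_i\mapsto ax_i$. Then $\beta=1-t$, where $t$ moves the last letter of a word to the front. So $\ker\beta$ consists of the rotation invariants and is spanned by the sums over rotation orbits of words. If the orbit of a word of length $N$ has $e$ elements, then $e$ divides $N$ and the word is fixed by rotation through $e$ places; so it is $u^k$ with $u$ of length $e$ and $k=N/e$. Its $e$ distinct rotations are $u_{>j}\,u^{k-1}\,u_{<j}\,x_{i_j}$, one for each position $j$ of $u$, where $x_{i_j}$ is the $j$-th letter of $u$. Their sum corresponds to $u^{k-1}Du$. Thus $\ker\beta\subseteq Z$. Conversely $\beta(u^{k-1}Du)=[u^{k-1},u]=0$ for every $u$.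

Finally $B_2=\beta(P)/\beta(K)\cong P/(K+\ker\beta)$.
\end{proof}

\begin{example}[Two variables, multidegree $(2,2)$]\label{ex:two}
Let $x=x_1$ and $y=x_2$. Here $P[2,2]$ has basis $w\,dx$ for the words $w=xyy,yxy,yyx$ and $w\,dy$ for $w=yxx,xyx,xxy$. If $u\in L_2$ then $u\,dx=uDx\in K$. Since $xyy-yyx=[x,y^2]$ and $xyy-yxy=[xy,y]$ lie in $L_2$, all three $w\,dx$ agree modulo $K$; likewise the $w\,dy$, by exchanging $x$ and $y$. Conversely the map $w\,dx\mapsto\xi_1$, $w\,dy\mapsto\xi_2$ kills $K$, because the two words in each term of $[p,q]Db$ have the same image. So $(P/K)[2,2]=\mathbb Z\xi_1\oplus\mathbb Z\xi_2$. There are two rotation orbits: $\{xxyy,xyyx,yyxx,yxxy\}$ gives the relation $2\xi_1+2\xi_2$, and $\{xyxy,yxyx\}$ gives $\xi_1+\xi_2$. Hence $B_2[2,2]\cong\mathbb Z$. The periodic word $(xy)^2$ matters: the other orbit alone would leave a spurious $\mathbb Z/2$. This is the difference between dividing one-forms by closed forms and by exact forms.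
\end{example}

\section{Three variables by hand}\label{sec:three}

Torsion, and the delicate point about it, is visible for $n=3$. This section is a preview: it computes images of relations under a map $\gamma$, and only Section~\ref{sec:gamma} shows that $\gamma$ loses nothing. Let $x,y,z=x_1,x_2,x_3$, let $m=(m_1,m_2,m_3)$ have positive entries, and let $g$ be their gcd.

The two words $pq$ and $qp$ in a commutator have the same commutative image, so to detect their difference one must record the order of letters. For a word $w$ and $i<j$ let $\operatorname{inv}_{ij}(w)$ be the number of pairs of positions in $w$ with $x_j$ before $x_i$, and let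
\[
\iota_w=\sum_{i<j}\operatorname{inv}_{ij}(w)\,\xi_i\xi_j\in\Lambda^2 ,\qquad \gamma(w\,dx_i)=\xi_i-\iota_w\xi_i .
\]
This defines $\gamma:P[m]\to\Lambda^1\oplus\Lambda^3$. With $\xi=\xi_1\xi_2\xi_3$ it reads
\begin{equation}\label{eq:gamma3}
\begin{gathered}
w\,dx_1\mapsto\xi_1-\operatorname{inv}_{23}(w)\,\xi,\qquad w\,dx_2\mapsto\xi_2+\operatorname{inv}_{13}(w)\,\xi,\\
w\,dx_3\mapsto\xi_3-\operatorname{inv}_{12}(w)\,\xi .
\end{gathered}
\end{equation}

\emph{The element $T$.} With $m=(q,r,s)$, $-T(s,q,r)$ is the class of $\beta(x^{q-1}y^{r-1}z^{s-1}[x,y]\,dz)$. The two words in $x^{q-1}y^{r-1}z^{s-1}(xy-yx)$ differ by one inversion of $x$ and $y$, so $\gamma$ sends this element of $P$ to $\xi$.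

\emph{The image of $K$.} The words $b_{>k}\,pq\,b_{<k}$ and $b_{>k}\,qp\,b_{<k}$ differ only in the inversions between $p$ and $q$. If $p,q,b$ also denote the multidegrees, $-\iota$ of the first minus $-\iota$ of the second is $\sum_{i<j}(p_iq_j-p_jq_i)\xi_i\xi_j=\mu_p\mu_q$. Summing over the letters of $b$,
\[
\gamma([p,q]Db)=\mu_p\mu_q\mu_b=\det(p;q;b)\,\xi=\det(p;q;m)\,\xi ,
\]
since $p+q+b=m$. The determinant is divisible by $g$, and $p=e_i$, $q=e_j$ with $i\ne j$ gives $\pm m_k$ for the third index $k$. So $\gamma(K[m])=\mathbb Zg\,\xi=\mu_m\Lambda^2$: these are the exact three-forms.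

\emph{The image of $Z$ for $m=(2,2,2)$.} Put $\mu_0=\xi_1+\xi_2+\xi_3$ and $u=xyz$, $k=2$. Then
\[
uDu=yzxyz\,dx+zxyzx\,dy+xyzxy\,dz .
\]
The relevant inversion numbers are $\operatorname{inv}_{23}(yzxyz)=1$, $\operatorname{inv}_{13}(zxyzx)=3$ and $\operatorname{inv}_{12}(xyzxy)=1$, so by \eqref{eq:gamma3}
\[
\gamma(uDu)=\mu_0+(-1+3-1)\xi=\mu_0+\xi .
\]
The ``closed one-form'' comes with a tail $\xi$ which is not in $\gamma(K[m])=2\mathbb Z\xi$. For the aperiodic word $u'=xxyyzz$, $k=1$, the terms of $1Du'$ are $xyyzz\,dx$, $yyzzx\,dx$, $yzzxx\,dy$, $zzxxy\,dy$, $zxxyy\,dz$, $xxyyz\,dz$, and the relevant inversion numbers are $0,0,4,4,0,0$. Hence $\gamma(1Du')=2\mu_0+8\xi$.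

Modulo $2\xi$ these two relations read $\mu_0+\xi$ and $2\mu_0$, and the second is twice the first. Dividing $\Lambda^1\oplus\Lambda^3$ by them and by $2\xi$ leaves $\mathbb Z^2\oplus\mathbb Z/2$, with $\xi$ of order $2$. Had an aperiodic word given $2\mu_0+\xi$, subtracting $2(\mu_0+\xi)$ would have given the relation $-\xi$, and the torsion would have disappeared.

So three things remain in general: to see that the kernel of $\gamma$ is contained in $K$ (otherwise $\gamma$ does not compute $B_2$), to find $\gamma(K)$, and to check that all tails in $\gamma(Z)$ are compatible.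

\section{An alternating form modulo $K$}\label{sec:F}

We first study $P/K$ without differential forms. The aim is to show that the class of $([p,q]b)\,Dc$ in $P/K$ has all the symmetries of an exterior product of $p,q,b,c$; this will identify the kernel of $\gamma$. Write $\equiv$ for congruence modulo $K$. By definition of $K$,
\begin{equation}\label{eq:uDb}
uDb\equiv0\qquad\text{for }u\in L_2,\ b\in A .
\end{equation}
For all $a,b,c\in A$, \eqref{eq:leibniz} gives
\begin{equation}\label{eq:Dcomm}
aD[b,c]=[c,a]Db+[a,b]Dc\equiv0 .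
\end{equation}
For $u\in L_2$ also $cu-uc\in L_2$, so \eqref{eq:uDb} and \eqref{eq:leibniz} give
\begin{equation}\label{eq:skew}
0\equiv uD(bc)=(cu)Db+(ub)Dc\equiv(uc)Db+(ub)Dc .
\end{equation}

For $p,q,b,c\in A$ let $F(p,q,b,c)\in P/K$ be the class of $([p,q]b)Dc$. This is multilinear. Call a multilinear map alternating if it vanishes whenever two arguments coincide; it then changes sign under transpositions.

\begin{proposition}\label{prop:F}
$F$ is alternating in its four arguments, and it vanishes if any argument lies in $L_2$.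
\end{proposition}

\begin{proof}
Clearly $F(p,p,b,c)=0$. The identity
\[
[p,q]b-[q,b]p=[p,qb]+[b,qp]\in L_2
\]
and \eqref{eq:uDb} give the cyclic symmetry $F(p,q,b,c)=F(q,b,p,c)$. Hence $F$ vanishes if two of the first three arguments coincide. By \eqref{eq:skew} with $u=[p,q]$ we have $F(p,q,b,c)=-F(p,q,c,b)$. Over $\mathbb Z$ this skew-symmetry does not yet give $F(p,q,b,b)=0$, but
\[
F(p,q,b,b)=F(q,b,p,b)=-F(q,b,b,p)=0 .
\]
By cyclicity $F$ vanishes whenever the last argument equals one of the first three. So $F$ is alternating. By \eqref{eq:Dcomm} it vanishes if the last argument is in $L_2$, and then, being alternating, if any argument is.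
\end{proof}

Let $M_3$ be the two-sided ideal of $A$ generated by $L_3$. Since $a\ell=\ell a+[a,\ell]$ and $[A,L_3]\subseteq L_3$, we have $M_3=L_3A$.

\begin{corollary}\label{cor:M3}
$M_3\otimes V\subseteq K$.
\end{corollary}

\begin{proof}
$M_3\otimes V$ is spanned by the elements $([p,[q,r]]\,b)Dx_i$, whose classes are $F(p,[q,r],b,x_i)=0$.
\end{proof}

So modulo $K$ only the class of $a$ in $A/M_3$ matters in $a\,dx_i$. We now describe this quotient ring.

\section{The ring $A/M_3$ and even differential forms}\label{sec:forms}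

For $I=\{i_1<\dots<i_{2h}\}$ write $[I]=[x_{i_1},x_{i_2}]\cdots[x_{i_{2h-1}},x_{i_{2h}}]\in A$, with $[\varnothing]=1$.

\begin{proposition}\label{prop:basis}
\begin{enumerate}
\item[(a)] In $A/M_3$ commutators are central, and a product of commutators of generators is alternating in all the indices involved.
\item[(b)] The formula $\alpha*\alpha'=\alpha\alpha'+\frac12\,d\alpha\,d\alpha'$ defines an associative product on the even polynomial forms over $\mathbb Q$. The ring homomorphism $\varphi$ from $A$ to this ring with $\varphi(x_i)=x_i$ satisfies $\varphi([a,b])=d\varphi(a)\,d\varphi(b)$ and kills $M_3$.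
\item[(c)] The elements $x^a[I]$, with $a\in\mathbb Z_{\ge0}^n$ and $|I|$ even, form a $\mathbb Z$-basis of $A/M_3$, and $\varphi(x^a[I])=\varphi(x^a)\,dx_I$.
\end{enumerate}
\end{proposition}

\begin{proof}
(a) Commutators are central because $L_3\subseteq M_3$. Since $[ab,b]=[a,b]b$,
\[
[[ab,b],d]=[[a,b]b,d]=[a,b][b,d]+[[a,b],d]\,b .
\]
The left side is in $L_3$ and the last term in $M_3$, so $[a,b][b,d]\in M_3$. Replacing $b$ by $b+c$ gives $[a,b][c,d]+[a,c][b,d]\in M_3$. So a product of commutators of generators vanishes modulo $M_3$ when two neighboring indices coincide, and changes sign when two neighboring indices are exchanged, whether they lie in the same commutator or in adjacent ones. Hence it is alternating.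

(b) For even forms $d(\alpha\alpha')=d\alpha\,\alpha'+\alpha\,d\alpha'$, and $d\alpha\,d\alpha'$ is closed. So both triple products equal
\[
\alpha\alpha'\alpha''+\tfrac12\bigl(\alpha''d\alpha\,d\alpha'+\alpha'd\alpha\,d\alpha''+\alpha\,d\alpha'\,d\alpha''\bigr).
\]
As odd forms anticommute, the $*$-commutator of $\alpha$ and $\alpha'$ is $d\alpha\,d\alpha'$. It is closed, and closed even forms are $*$-central; so $\varphi$ kills $L_3$, hence $M_3$.

(c) \emph{Spanning.} Modulo $M_3$, for $i<j$,
\[
w\,x_jx_i\,w'\equiv w\,x_ix_j\,w'+w\,w'\,[x_j,x_i].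
\]
By induction on the length of the word and on its number of inversions, every word times a product of commutators of generators is a combination of ordered monomials times such products, and by (a) the latter are $0$ or $\pm[I]$. \emph{Independence.} We have $\varphi([x_i,x_j])=dx_i\,dx_j$, and $*$-multiplication by a closed form is ordinary multiplication; so $\varphi(x^a[I])=\varphi(x^a)\,dx_I$, which is $x^adx_I$ plus forms of higher degree. In a nontrivial combination $\sum c_{a,I}x^a[I]$ take the smallest $|I|=h'$ with some $c_{a,I}\ne0$. The component of degree $h'$ of its image under $\varphi$ is $\sum_{|I|=h'}c_{a,I}x^adx_I\neq0$, so the combination is not in $M_3$.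
\end{proof}

We need $\varphi$ of a word explicitly. For a word $w=x_{j_1}\cdots x_{j_N}$ of multidegree $l$ put
\[
\mu_w=\mu_l=\sum_s\xi_{j_s},\qquad\omega_w=\sum_{s<t}\xi_{j_s}\xi_{j_t},\qquad \omega_l=\sum_{i<j}l_il_j\,\xi_i\xi_j .
\]
Thus $\omega_l$ is $\omega_w$ for the ordered word $w=x^l$. As in Section~\ref{sec:three}, now for any $n$, $\iota_w=\sum_{i<j}\operatorname{inv}_{ij}(w)\,\xi_i\xi_j$. For $a\in A$ homogeneous of multidegree $l$ let $\sigma(a)=x^{-l}\varphi(a)$, computed in Laurent forms; it lies in $\Lambda_{\mathbb Q}$.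

\begin{lemma}\label{lem:word}
For words $w,w'$, with $w=x_{j_1}\cdots x_{j_N}$ of multidegree $l$:
\begin{align}
\sigma(w)&=e^{\frac12\omega_w};\label{eq:word}\\
\omega_w&=\omega_l-2\iota_w;\label{eq:inv}\\
\omega_{ww'}&=\omega_w+\omega_{w'}+\mu_w\mu_{w'};\label{eq:concat}\\
\mu_w\omega_w&=\sum_{s<k<t}\xi_{j_s}\xi_{j_k}\xi_{j_t}.\label{eq:triple}
\end{align}
\end{lemma}

\begin{proof}
For \eqref{eq:word} we use induction on the length; the empty word is clear. Since $d(x^l\alpha)=x^l\mu_l\alpha$ for $\alpha\in\Lambda_{\mathbb Q}$, and $dx_j=x_j\xi_j$,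
\[
\varphi(w)*x_j=x^{l+e_j}e^{\frac12\omega_w}\bigl(1+\tfrac12\mu_l\xi_j\bigr)=x^{l+e_j}e^{\frac12(\omega_w+\mu_l\xi_j)},
\]
because $(\mu_l\xi_j)^2=0$; and $\omega_w+\mu_l\xi_j=\omega_{wx_j}$. In \eqref{eq:inv}, for $i<j$ the coefficient of $\xi_i\xi_j$ in $\omega_w$ is the number of pairs with $x_i$ before $x_j$ minus the number with $x_j$ before $x_i$, which is $l_il_j-2\operatorname{inv}_{ij}(w)$. Formula \eqref{eq:concat} is immediate from the definition. For \eqref{eq:triple}, replace the letters by independent exterior generators $\eta_1,\dots,\eta_N$, one for each position: for $a<b<c$ the coefficient of $\eta_a\eta_b\eta_c$ in $\sum_r\eta_r\sum_{s<t}\eta_s\eta_t$ is $1-1+1=1$. Now specialize $\eta_s\mapsto\xi_{j_s}$.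
\end{proof}

\section{The map $\gamma$ and its kernel}\label{sec:gamma}

From now on $m$ is fixed with all $m_i\ge1$, and $\mu=\mu_m$. For $w\,dx_i\in P[m]$ with $w$ a word set
\begin{equation}\label{eq:gammadef}
\gamma(w\,dx_i)=e^{-\iota_w}\xi_i .
\end{equation}
By \eqref{eq:integral} this defines a homomorphism $\gamma:P[m]\to\Lambda^{odd}$; for $n=3$ it is the map of Section~\ref{sec:three}. By \eqref{eq:inv}, $-\iota_w=\frac12(\omega_w-\omega_{m-e_i})$, and $\omega_m-\omega_{m-e_i}$ is divisible by $\xi_i$. So absorption gives, for $a$ homogeneous of multidegree $m-e_i$,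
\begin{equation}\label{eq:gammasigma}
\gamma(a\,dx_i)=e^{-\frac12\omega_m}\,\sigma(a)\,\xi_i .
\end{equation}
Equivalently $x^m\gamma(a\,dx_i)=e^{-\frac12\omega_m}\varphi(a)\,dx_i$: up to a factor depending only on $m$, $\gamma$ records the odd form $\varphi(a)\,dx_i$ of the introduction, and this factor removes the denominators.

\begin{proposition}\label{prop:kernel}
If $a+1_I+e_i=m$ with $a\in\mathbb Z_{\ge0}^n$ and $|I|$ even, then
\begin{equation}\label{eq:gammabasis}
\gamma(x^a[I]\,dx_i)=\xi_I\xi_i .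
\end{equation}
The map $\gamma$ is onto $\Lambda^{odd}$, and $\ker\gamma\subseteq K$. Consequently
\begin{equation}\label{eq:B2Lambda}
B_2[m]\cong\Lambda^{odd}/\bigl(\gamma(K[m])+\gamma(Z[m])\bigr).
\end{equation}
\end{proposition}

\begin{proof}
By Proposition~\ref{prop:basis}(c) and \eqref{eq:word}, $\sigma(x^a[I])=e^{\frac12\omega_a}\xi_I$. We have $(\omega_a-\omega_m)\xi_I\xi_i=0$: if $i\in I$ then $\xi_I\xi_i=0$; otherwise $a$ and $m$ agree outside $I\cup\{i\}$, and the terms of $\omega_a$ and $\omega_m$ involving an index of $I\cup\{i\}$ are killed by $\xi_I\xi_i$. So \eqref{eq:gammabasis} follows from \eqref{eq:gammasigma}. Surjectivity follows: for $S$ of odd size choose $i\in S$, $I=S\setminus\{i\}$ and $a=m-1_S$, which is $\ge0$ because all $m_i\ge1$.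

By \eqref{eq:gammasigma}, $\gamma$ kills $(M_3\otimes V)[m]$, and by Proposition~\ref{prop:basis}(c) the group $P[m]/(M_3\otimes V)[m]$ has as basis the $x^a[I]\,dx_i$ with $a=m-1_I-e_i\ge0$. By \eqref{eq:gammabasis}, $\gamma$ sends each of these to $0$ or to plus or minus a basis element of $\Lambda^{odd}$. Hence $\ker\gamma$ is generated by
\begin{enumerate}
\item[(i)] $(M_3\otimes V)[m]$;
\item[(ii)] the $x^a[I]\,dx_i$ with $i\in I$;
\item[(iii)] the $x^a[I]\,dx_i-\varepsilon\,x^a[I']\,dx_{i'}$ with $I\sqcup\{i\}=I'\sqcup\{i'\}$, $i\ne i'$, $\xi_I\xi_i=\varepsilon\,\xi_{I'}\xi_{i'}$, $\varepsilon=\pm1$.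
\end{enumerate}
Type (i) is in $K$ by Corollary~\ref{cor:M3}. In types (ii) and (iii) the set $I$ is nonempty, so $|I|\ge2$. By Proposition~\ref{prop:basis}(a), for any distinct $s,t\in I$ we may write $x^a[I]\equiv[x_s,x_t]\,y$ modulo $M_3$, with $y=\kappa\,x^a[I\setminus\{s,t\}]$ and $\kappa=\pm1$.

(ii) With $s=i$ and any $t\in I\setminus\{i\}$, the class of $x^a[I]\,dx_i$ in $P/K$ is $F(x_i,x_t,y,x_i)=0$.

(iii) Here $i'\in I$. With $s=i'$ and any $t\in I\setminus\{i'\}$, the class of $x^a[I]\,dx_i$ is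
\[
F(x_{i'},x_t,y,x_i)=-F(x_i,x_t,y,x_{i'}).
\]
Modulo $M_3$ we have $[x_i,x_t]\,y\equiv\delta\,x^a[I']$ for a sign $\delta$. So $x^a[I]\,dx_i+\delta\,x^a[I']\,dx_{i'}\in K$, and it remains to see that $\delta=-\varepsilon$. Let $\eta=\kappa\,\xi_{I\setminus\{i',t\}}$. Since signs of reordering are the same for products of commutators modulo $M_3$ and for products of the $\xi$'s, $\xi_I=\xi_{i'}\xi_t\eta$ and $\delta\,\xi_{I'}=\xi_i\xi_t\eta$. Therefore
\[
\xi_I\xi_i+\delta\,\xi_{I'}\xi_{i'}=\xi_{i'}\xi_t\,\eta\,\xi_i+\xi_i\xi_t\,\eta\,\xi_{i'}=0 ,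
\]
because the second summand is obtained from the first by exchanging $\xi_i$ and $\xi_{i'}$. Thus $\delta=-\varepsilon$.

The last assertion follows from Proposition~\ref{prop:pres}, since $\gamma$ is onto and $\ker\gamma\subseteq K[m]$.
\end{proof}

\section{The image of $K$: exact forms}\label{sec:K}

\begin{proposition}\label{prop:K}
$\gamma(K[m])=\mu\Lambda^{+}=\bigoplus_{i\ge1}\mu\Lambda^{2i}$.
\end{proposition}

The determinant computation of Section~\ref{sec:three} extends as follows.

\begin{lemma}\label{lem:K}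
For words $p,q,b$ of total multidegree $m$,
\begin{equation}\label{eq:K}
\gamma([p,q]Db)=e^{\frac12(\omega_p+\omega_q+\omega_b-\omega_m)}\,\mu_p\mu_q\mu_b\,(1+\omega_b).
\end{equation}
\end{lemma}

\begin{proof}
If $b=1$ both sides are $0$. Let $b=x_{j_1}\cdots x_{j_N}$, fix a position $k$, and write $\xi=\xi_{j_k}$, $\mu_<=\mu_{b_{<k}}$, $\mu_>=\mu_{b_{>k}}$. By \eqref{eq:gammasigma} and \eqref{eq:word}, the $k$-th term of $\gamma([p,q]Db)$ is
\[
e^{-\frac12\omega_m}\bigl(e^{\frac12\omega_{b_{>k}pqb_{<k}}}-e^{\frac12\omega_{b_{>k}qpb_{<k}}}\bigr)\xi .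
\]
By \eqref{eq:concat} the two exponents are $C+\frac12X$ and $C-\frac12X$, where $X=\mu_p\mu_q$ and
\[
C=\tfrac12\bigl(\omega_p+\omega_q+\omega_{b_{>k}b_{<k}}+\mu_>(\mu_p+\mu_q)+(\mu_p+\mu_q)\mu_<\bigr).
\]
As $X^2=0$, $e^{X/2}-e^{-X/2}=X$; and $X$ absorbs the mixed terms containing $\mu_p$ or $\mu_q$. So
\[
\gamma([p,q]Db)=e^{\frac12(\omega_p+\omega_q-\omega_m)}\,\mu_p\mu_q\sum_ke^{\frac12\omega_{b_{>k}b_{<k}}}\,\xi_{j_k}.
\]
Modulo multiples of $\xi$ we have $\omega_b\equiv\omega_{b_{<k}}+\omega_{b_{>k}}+\mu_<\mu_>$, while $\omega_{b_{>k}b_{<k}}=\omega_{b_{<k}}+\omega_{b_{>k}}+\mu_>\mu_<\equiv\omega_b-2\mu_<\mu_>$. Hence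
\[
e^{\frac12\omega_{b_{>k}b_{<k}}}\,\xi=e^{\frac12\omega_b}(1-\mu_<\mu_>)\,\xi=e^{\frac12\omega_b}(\xi+\mu_<\,\xi\,\mu_>).
\]
Summing over $k$, the first terms give $\mu_b$ and the second give $\sum_{s<k<t}\xi_{j_s}\xi_{j_k}\xi_{j_t}=\mu_b\omega_b$ by \eqref{eq:triple}.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:K}]
\emph{Inclusion $\subseteq$.} Let $w=pqb$. By \eqref{eq:concat}, $\omega_w-\omega_p-\omega_q-\omega_b$ is a sum of terms divisible by $\mu_p$, $\mu_q$ or $\mu_b$, which $\mu_p\mu_q\mu_b$ absorbs. So the exponential in \eqref{eq:K} may be replaced by $e^{\frac12(\omega_w-\omega_m)}=e^{-\iota_w}$, which has integer coefficients. Since $\mu=\mu_p+\mu_q+\mu_b$, we have $\mu_p\mu_q\mu_b=\mu\,\mu_p\mu_q$. Thus $\gamma([p,q]Db)=\mu\cdot e^{-\iota_w}\mu_p\mu_q(1+\omega_b)\in\mu\Lambda^{+}$.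

\emph{Inclusion $\supseteq$.} We show $\mu\xi_J\in\gamma(K[m])$ for every $J=\{j_1<\dots<j_{2h}\}$, $h\ge1$. If $J=\{1,\dots,n\}$ then $\mu\xi_J=0$. Otherwise let
\[
p=[x_{j_1},x_{j_2}]\cdots[x_{j_{2h-3}},x_{j_{2h-2}}]\,x_{j_{2h-1}},\qquad q=x_{j_{2h}},\qquad b=x^{m-1_J}.
\]
Since all $m_i\ge1$, $b$ is a monomial, nonempty because $J\neq\{1,\dots,n\}$. Expand $p$ into words, $p=\sum_\nu\pm p_\nu$, all of the same multidegree, so that $\mu_{p_\nu}=\xi_{j_1}+\dots+\xi_{j_{2h-1}}$. By \eqref{eq:word}, $\sum_\nu\pm e^{\frac12\omega_{p_\nu}}=\sigma(p)$, and $\sigma(p)=\xi_{j_1}\cdots\xi_{j_{2h-2}}$ because $\varphi(p)=x_{j_{2h-1}}\,dx_{j_1}\cdots dx_{j_{2h-2}}$. As $\omega_q=0$, adding the formulas \eqref{eq:K} yields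
\[
\gamma([p,q]Db)=e^{\frac12(\omega_b-\omega_m)}\,\xi_J\,\mu_b\,(1+\omega_b)=(1+\omega_b)\,\mu\,\xi_J .
\]
Here we used $\omega_b\xi_J=\omega_{m-1_J}\xi_J=\omega_m\xi_J$ and $\xi_J\mu_b=\xi_J\mu=\mu\xi_J$. So $\mu\xi_J\in\gamma(K[m])+\mu\Lambda^{2h+2}$, and descending induction on $h$, starting from $\Lambda^{2h}=0$ for $2h>n$, gives $\mu\Lambda^{2h}\subseteq\gamma(K[m])$ for all $h\ge1$.
\end{proof}

\section{The image of $Z$: closed one-forms}\label{sec:Z}

Let $g=\gcd(m_1,\dots,m_n)$, $m=gm_0$, $\mu_0=\mu_{m_0}$, $\omega_0=\omega_{m_0}$. Then $\mu=g\mu_0$ and $\omega_m=g^2\omega_0$, since $\omega_l$ is quadratic in $l$. Section~\ref{sec:three} showed that the relations in $\gamma(Z[m])$ are not pure one-forms. We straighten them with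
\[
E=e^{\binom g2\omega_0}\in1+\Lambda^{+}.
\]
Multiplication by $E$ is an automorphism of the group $\Lambda^{odd}$, with inverse multiplication by $e^{-\binom g2\omega_0}$. As $E$ is even, hence central, it maps $\mu\Lambda^{+}$ onto itself, and likewise $\mu_0\Lambda^{+}$.

\begin{proposition}\label{prop:Z}
$E\cdot\bigl(\gamma(K[m])+\gamma(Z[m])\bigr)=\mathbb Z\mu_0\oplus\mu\Lambda^{+}$.
\end{proposition}

\begin{proof}
$Z[m]$ is spanned by the $u^{k-1}Du$ with $u$ a word of multidegree $l$ and $kl=m$.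

\emph{Step 1: a formula.} We claim
\begin{equation}\label{eq:Z}
\gamma(u^{k-1}Du)=e^{\frac12(k\omega_u-\omega_m)}\,\mu_l\,(1+k\omega_u).
\end{equation}
At a position $j$ of $u$ let $\xi$ be the element $\xi_i$ for the letter $x_i$ at this position, and let $\mu_<,\mu_>$ be the one-forms of $u_{<j},u_{>j}$. By \eqref{eq:concat}, $\omega_{u^{k-1}}=(k-1)\omega_u$, as $\mu_u^2=0$. Modulo multiples of $\xi$ we have $\mu_u\equiv\mu_<+\mu_>$ and $\omega_{u_{>j}}+\omega_{u_{<j}}\equiv\omega_u-\mu_<\mu_>=\omega_u+\mu_>\mu_<$, so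
\begin{align*}
\omega_{u_{>j}u^{k-1}u_{<j}}&=\omega_{u_{>j}}+\omega_{u_{<j}}+(k-1)\omega_u+(k-1)(\mu_>\mu_u+\mu_u\mu_<)+\mu_>\mu_<\\
&\equiv(\omega_u+\mu_>\mu_<)+(k-1)\omega_u+2(k-1)\mu_>\mu_<+\mu_>\mu_<\\
&=k\omega_u+2k\,\mu_>\mu_< .
\end{align*}
Since $\mu_>\mu_<\xi=\mu_<\xi\mu_>$, the $j$-th term of $\gamma(u^{k-1}Du)$ is $e^{\frac12(k\omega_u-\omega_m)}(\xi+k\,\mu_<\xi\mu_>)$. Summing over $j$ and using \eqref{eq:triple} gives \eqref{eq:Z}.

\emph{Step 2: the tail modulo exact forms.} Let $c=g/k$. This is an integer, as $k$ divides every $m_i$. Then $l=cm_0$, $\mu_l=c\mu_0$ and $\omega_u=c^2\omega_0-2\iota_u$ by \eqref{eq:inv}. Since $\binom g2-\frac12g^2=-\frac12g$, multiplying \eqref{eq:Z} by $E$ changes the exponent to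
\[
\tfrac12(k\omega_u-g\omega_0)=t\,\omega_0-k\iota_u,\qquad t=\tfrac12g(c-1).
\]
Here $t\in\mathbb Z$: if $c$ is odd then $c-1$ is even, and if $c$ is even then so is its multiple $g$. By \eqref{eq:integral}, $e^{-k\iota_u}(1+k\omega_u)=1+k\lambda$ with $\lambda\in\Lambda^{+}$. As $k\mu_l=\mu$,
\[
E\,\gamma(u^{k-1}Du)=e^{t\omega_0}\mu_l(1+k\lambda)\equiv c\,\mu_0\,e^{t\omega_0}\pmod{\mu\Lambda^{+}}.
\]

\emph{Step 3: all relations are proportional.} We have $ct=g\binom c2$, so $g$ divides $ct^j$ for all $j\ge1$, and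
\[
c\,(e^{t\omega_0}-1)=\sum_{j\ge1}ct^j\,\frac{\omega_0^j}{j!}\in g\Lambda^{+}.
\]
Multiplying by $\mu_0$ and using $g\mu_0=\mu$ we get $E\,\gamma(u^{k-1}Du)\equiv c\,\mu_0$ modulo $\mu\Lambda^{+}$. For $k=g$ and any word $u$ of multidegree $m_0$ we have $c=1$, so $\mu_0$ itself occurs.

Together with Proposition~\ref{prop:K} and $E\mu\Lambda^{+}=\mu\Lambda^{+}$ this proves the claim; the sum is direct because $\mu_0\in\Lambda^1$, while $\mu\Lambda^{+}$ lies in degrees at least $3$.
\end{proof}

\begin{remark}\label{rem:twist}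
If $g$ is odd, then $g\mid\binom g2$ and $E\in1+g\Lambda^{+}$ by \eqref{eq:integral}, so $E\mu_0\equiv\mu_0$ modulo $\mu\Lambda^{+}$ and the twist is unnecessary. For $m=(2,2,2)$ it is needed: there $E=1+\omega_0$ and $\mu_0\omega_0=\xi$, so $E(\mu_0+\xi)=\mu_0+2\xi$, in accordance with Section~\ref{sec:three}. The divisibility $g\mid ct$ in Step 3 is what rules out the danger described there.
\end{remark}

\section{Proof of Theorem~\ref{thm:A}}\label{sec:proofA}

By \eqref{eq:B2Lambda} and Proposition~\ref{prop:Z}, multiplication by $E$ induces an isomorphism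
\begin{equation}\label{eq:final}
B_2[m]\;\cong\;\Lambda^1/\mathbb Z\mu_0\;\oplus\;\bigoplus_{i\ge1}\Lambda^{2i+1}/\mu\Lambda^{2i}.
\end{equation}
We translate the right side into forms. As $d$ is multiplication by $\mu$ on $\Omega[m]=x^m\Lambda$, we have $x^m\mu\Lambda^{2i}=\Omega^{2i+1}_{ex}[m]$. The vector $m_0$ is primitive, so $\mu_0$ can be completed to a basis $f_1=\mu_0,f_2,\dots,f_n$ of $\Lambda^1$. Expanding in the products of the $f_i$, we see that
\begin{equation}\label{eq:koszul}
\mu\alpha=0\ \text{ with }\alpha\in\Lambda^k,\ k\ge1\quad\Longrightarrow\quad\alpha=\mu_0\alpha'\ \text{ with }\alpha'\in\Lambda^{k-1};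
\end{equation}
indeed $\mu\alpha=g\mu_0\alpha$, and the part of $\alpha$ not involving $f_1$ must vanish. For $k=1$ this says $\Omega^1_{cl}[m]=x^m\mathbb Z\mu_0$. So \eqref{eq:final} is the multidegree $m$ part of the asserted isomorphism. With the reduction in Section~\ref{ssec:conv}, the first assertion is proved.

\emph{Torsion.} The differential embeds $\Omega^k/\Omega^k_{cl}$ into $\Omega^{k+1}$, so this group is torsion free. For $k\ge1$, $H^k[m]$ is torsion: if $\mu\alpha=0$, then $g\alpha=g\mu_0\alpha'=\mu\alpha'$ by \eqref{eq:koszul}. Since $\Omega^{2i+1}/\Omega^{2i+1}_{ex}$ has the subgroup $H^{2i+1}$ with torsion-free quotient $\Omega^{2i+1}/\Omega^{2i+1}_{cl}$, its torsion is $H^{2i+1}$, which is $0$ for $2i+1>n$. So the torsion of $B_2(A_n(\mathbb Z))$ is isomorphic to $\bigoplus_{k=1}^{\lfloor(n-1)/2\rfloor}H^{2k+1}(\Omega(\mathbb Z^n))$.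

\emph{Three variables.} Let $n=3$ and $m=(q,r,s)$ with $q,r,s\ge1$. In \eqref{eq:final} the summand $\Lambda^1/\mathbb Z\mu_0$ is free, and
\[
\Lambda^3/\mu\Lambda^2=\mathbb Z\,\xi_1\xi_2\xi_3\,/\,\langle q,r,s\rangle\,\xi_1\xi_2\xi_3\cong\mathbb Z/\gcd(q,r,s).
\]
The element $-T(s,q,r)$ is the class of $\beta(x^{q-1}y^{r-1}z^{s-1}[x,y]\,dz)$. By \eqref{eq:gammabasis}, $\gamma$ sends the argument of $\beta$ to $\xi_1\xi_2\xi_3$, which is fixed by $E$ as a form of top degree. So $T(s,q,r)$ generates the torsion and has order exactly $\gcd(s,q,r)$. \qed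

\section{Proof of Theorem~\ref{thm:B}}\label{sec:proofB}

\emph{Base change.} The group $A/L_2$ is free abelian, on words up to rotation, so $\operatorname{Tor}_1(A/L_2,\Bbbk)=0$ and $L_2(A)\otimes\Bbbk\to A\otimes\Bbbk=A_n(\Bbbk)$ is injective. Its image is the $\Bbbk$-span of the commutators of words, that is, $L_2(A_n(\Bbbk))$. Inside it, $L_3(A_n(\Bbbk))$ is the $\Bbbk$-span of the $[[p,q],b]$ with $p,q,b$ words, that is, the image of $L_3(A)\otimes\Bbbk$. Right exactness of the tensor product gives $B_2(A_n(\Bbbk))\cong B_2(A)\otimes\Bbbk$, compatibly with the multigrading.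

\emph{Group structure.} By the reduction we may assume $\operatorname{supp}(m)=\{1,\dots,\rho\}$ and $n=\rho$; for $\rho=0$ the group is $0$. Let $\rho\ge1$. Take the basis $f_1=\mu_0,f_2,\dots,f_\rho$ of $\Lambda^1$ as above, and let $\Lambda(f_2,\dots,f_\rho)$ be the exterior algebra on $f_2,\dots,f_\rho$. Then, for $k\ge1$,
\[
\Lambda^k=f_1\Lambda^{k-1}(f_2,\dots,f_\rho)\oplus\Lambda^k(f_2,\dots,f_\rho),\qquad\mu\Lambda^{k-1}=g\,f_1\Lambda^{k-1}(f_2,\dots,f_\rho),
\]
so
\[
\Lambda^k/\mu\Lambda^{k-1}\cong\mathbb Z^{\binom{\rho-1}{k}}\oplus(\mathbb Z/g)^{\binom{\rho-1}{k-1}},\qquad\Lambda^1/\mathbb Z\mu_0\cong\mathbb Z^{\rho-1}.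
\]
By \eqref{eq:final}, for $\rho\ge2$ the free rank of $B_2[m]$ is $\sum_{i\ge0}\binom{\rho-1}{2i+1}=2^{\rho-2}$, and the number of summands $\mathbb Z/g$ is $\sum_{i\ge1}\binom{\rho-1}{2i}=2^{\rho-2}-1$. For $\rho=1$ both vanish. Tensoring with $\Bbbk$ gives the formula over $\Bbbk$. The number $2^{\rho-2}-1$ is positive exactly for $\rho\ge3$, which gives the statement on torsion.

\emph{Generators.} If $\rho\le1$, there is nothing to prove: there is no $J$ of positive even size, and $B_2[m]=0$. Let $\rho\ge2$. By the decomposition above, the torsion of the right side of \eqref{eq:final} is $\bigoplus_{i\ge1}\mu_0\Lambda^{2i}/\mu\Lambda^{2i}=\mu_0\Lambda^{+}/\mu\Lambda^{+}$. Since $E$ and its inverse preserve $\mu_0\Lambda^{+}$, the torsion of $\Lambda^{odd}/(\gamma(K[m])+\gamma(Z[m]))$ is the image of $\mu_0\Lambda^{+}$, hence is generated by the classes of the elements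
\[
\mu_0\xi_J=\xi_J\mu_0=\sum_{i\notin J}\frac{m_i}{g}\,\xi_J\xi_i,\qquad|J|=2h\ge2 .
\]
By \eqref{eq:gammabasis} this element is $\gamma\bigl(\sum_{i\notin J}\frac{m_i}{g}\,x^{m-e_i-1_J}[J]\,dx_i\bigr)$, where the exponents are nonnegative because all $m_i\ge1$. Applying $\beta$ to the argument of $\gamma$ gives $\tau_J$, so the classes of the $\tau_J$ generate the torsion of $B_2[m]$. \qed

\begin{thebibliography}{9}
\bibitem{BEJKL} Surya Bhupatiraju, Pavel Etingof, David Jordan, William Kuszmaul, Jason Li, \emph{Lower central series of a free associative algebra over the integers and finite fields}, arXiv:1203.1893 (2012).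
\end{thebibliography}

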